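# Coefficients of Schwartz Whittaker functions over an Archimedean field

## 1. The polynomials $c_X(u)=\chi(\mathrm{Ad}(u)X)$ on $N$

Let $k$ be $\mathbb R$ or $\mathbb C$, let $G$ be a connected quasi-split reductive group over $k$, let $B=TN$ be a Borel subgroup with unipotent radical $N$, and let $S\subset T$ be the maximal split torus. We write $G,N,\dots$ also for $G(k),N(k),\dots$, seen as real Lie groups. Let $\mathfrak g$ be the real Lie algebra of $G(k)$, and let a subscript $\mathbb C$ denote complexification. Let $\psi:N\to\mathbb C^\times$ be a continuous unitary character and put $\chi=d\psi$, so that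
$$\psi(\exp Z)=e^{\chi(Z)},\qquad \chi(Z)\in i\mathbb R\qquad(Z\in\mathfrak n).$$
Extend $\chi$ linearly to $\mathfrak n_{\mathbb C}$, and then by $0$ on the opposite Borel subalgebra $\bar{\mathfrak b}_{\mathbb C}=\mathfrak t_{\mathbb C}\oplus\bar{\mathfrak n}_{\mathbb C}$, so that $\chi$ becomes a linear form on $\mathfrak g_{\mathbb C}$. For $X\in\bar{\mathfrak b}_{\mathbb C}$ define
$$c_X(u)=\chi(\mathrm{Ad}(u)X),\qquad u\in N. \tag{1}$$
If $u=\exp V$ with $V\in\mathfrak n$, then $\mathrm{Ad}(u)X=e^{\mathrm{ad}V}X$ and $\mathrm{ad}V$ is nilpotent, so $c_X$ is a polynomial in $V$. It vanishes at $u=1$ because $\chi(X)=0$.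

**Example.** Let $G=SL_2(\mathbb R)$, $u_t=\begin{pmatrix}1&t\\0&1\end{pmatrix}$, $\psi(u_t)=e^{iat}$ with $a\in\mathbb R$. Write $E=E_{12}$, $H=E_{11}-E_{22}$, $E^-=E_{21}$. Then $\chi(E)=ia$ and
$$\mathrm{Ad}(u_t)H=H-2tE,\qquad \mathrm{Ad}(u_t)E^-=E^-+tH-t^2E,$$
so $c_H=-2ia\,t$ and $c_{E^-}=-ia\,t^2$. If $a\neq0$, the polynomial $c_H$ alone generates the ideal of all polynomials in $t$ that vanish at $t=0$.

Two facts about the $c_X$ carry these notes. First, if $\psi$ is nondegenerate, the $c_X$ generate the ideal of *all* polynomials on $N$ vanishing at $1$. Second, in a certain oscillatory integral over $N\times G$, a factor $c_X(u)$ can be traded for a polynomial of lower weight. Together they remove every polynomial in $u$ from that integral. We now say which integral, and why polynomials in $u$ occur in it.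

## 2. Matrix coefficients of $\mathcal S(N,\psi\backslash G)$

**Definition (nondegenerate).** The character $\psi$ is nondegenerate if it is nontrivial on $U_\alpha(k)$ for every relative simple root $\alpha$ of $(B,S)$. Here $U_\alpha$ is the subgroup of $N$ with Lie algebra $\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha}$.

**Definition (norm).** Fix a faithful algebraic representation $\tau:G\to GL_n$ and put
$$\|g\|=n\max_{i,j}\bigl(|\tau(g)_{ij}|,|\tau(g^{-1})_{ij}|\bigr).$$

Writing out a matrix product gives $\|gh\|\le\|g\|\|h\|$, and clearly $\|g^{-1}\|=\|g\|$. From $1=\sum_k\tau(g)_{1k}\tau(g^{-1})_{k1}\le n(\|g\|/n)^2$ we get $\|g\|\ge1$. For $u_t\in SL_2(\mathbb R)$ and the standard representation, $\|u_t\|=2\max(1,|t|)$. Another faithful representation gives a norm bounded by a constant times a power of this one, and conversely, so the next definition does not depend on $\tau$.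

**Definition (Schwartz space).** $\mathcal S(G)$ is the space of smooth $f$ on $G$ with $\sup_g\|g\|^d|(L(X)R(Y)f)(g)|<\infty$ for all $X,Y\in U(\mathfrak g)$ and all $d\ge0$. These suprema are its seminorms.

On $G\times G$ we use $\tau\oplus\tau$. The resulting norm of $(y,x)$ is at most $2\|y\|\|x\|$, and $\|y\|\|x\|$ is at most its square. So $F\in\mathcal S(G\times G)$ if and only if all left and right invariant derivatives of $F$ are $O((\|y\|\|x\|)^{-d})$ for every $d$.

Fix Haar measures on $G$ and $N$ and the resulting invariant measure on $N\backslash G$. Let $\mathcal S(N,\psi\backslash G)$ be the space of functions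
$$W_f(x)=\int_N f(ux)\psi(u)^{-1}du,\qquad f\in\mathcal S(G).$$
They satisfy $W(vx)=\psi(v)W(x)$ for $v\in N$. Put
$$\langle R(g)W_1,W_2\rangle_{N\backslash G}=\int_{N\backslash G}W_1(xg)\overline{W_2(x)}\,dx .$$

For nondegenerate $\psi$ this coefficient is known, over every local field, to lie in the Harish-Chandra Schwartz space $\mathcal C(G)$. Over a non-Archimedean field, where $\mathcal S(G)=C_c^\infty(G)$, a stronger result of Lapid and Mao says that it is compactly supported. Raphaël Beuzart-Plessis, "Introduction to the relative Langlands program", arXiv:2509.18062 (2025), asks for the Archimedean analogue: does the coefficient lie in $\mathcal S(G)$? In other words, do it and all its derivatives decay faster than every power of $\|g\|$? The answer is yes.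

For $F\in\mathcal S(G\times G)$ set
$$\Phi_F(g)=\int_G\int_NF(uxg,x)\,\psi(u)^{-1}\,du\,dx. \tag{2}$$

**Theorem 1.** If $\psi$ is nondegenerate, then $\langle R(\cdot)W_1,W_2\rangle_{N\backslash G}\in\mathcal S(G)$ for all $W_1,W_2\in\mathcal S(N,\psi\backslash G)$.

**Theorem 2.**
(a) If $\psi$ is nondegenerate, then $F\mapsto\Phi_F$ is a continuous linear map $\mathcal S(G\times G)\to\mathcal S(G)$. In particular $(f_1,f_2)\mapsto\langle R(\cdot)W_{f_1},W_{f_2}\rangle$ is jointly continuous $\mathcal S(G)\times\mathcal S(G)\to\mathcal S(G)$.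
(b) Conversely, let $\psi$ be a continuous unitary character of $N$ that is trivial on $U_\alpha(k)$ for some relative simple root $\alpha$. Then there are $W\in\mathcal S(N,\psi\backslash G)$ and $c,M>0$ with $\langle R(g)W,W\rangle\ge c\|g\|^{-M}$ for all $g\in U_\alpha(k)$; so this coefficient is not in $\mathcal S(G)$.

Hence, among the unitary characters of $N(k)$, the property "all coefficients lie in $\mathcal S(G)$" characterizes the nondegenerate ones.

## 3. Tori, and $SL_2(\mathbb R)$ by hand

**A torus.** If $G=T$ then $N=1$ and $\Phi_F(g)=\int_TF(xg,x)\,dx$. Since $g=x^{-1}\cdot xg$, each entry of $\tau(g)$ is a sum of products $a(x)b(xg)$ of matrix entries. So $\tau(g)_{ij}\Phi_F(g)$ is again an integral of the same kind, with kernel $\sum a(x)b(y)F(y,x)\in\mathcal S$. Polynomial factors in $g$ are absorbed into $F$, and decay follows.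

**The same attempt in general.** Now $g=x^{-1}u^{-1}(uxg)$. A matrix entry of $g$ becomes a sum of products of an entry of $x^{-1}$, an entry of $u^{-1}$ and an entry of $uxg$. The first and third are absorbed into $F$, but the second is not: $F$ is evaluated at $(uxg,x)$, and $u$ is not a function of that pair. We are left with integrals
$$I_p(F)(g)=\int_G\int_Np(u)F(uxg,x)\psi(u)^{-1}du\,dx, \tag{3}$$
with $p$ a polynomial on $N$, and we need bounds uniform in $g$.

**Absolute values cannot suffice.** Bounding the integrand of (2) by its absolute value treats $\psi$ as $1$, and for $\psi=1$ the theorem is false. Take $G=SL_2(\mathbb R)$ and $\psi=1$. Then $x\mapsto$ (bottom row of $x$) identifies $N\backslash G$ with $\mathbb R^2\setminus0$, with invariant measure $dc\,dd$ up to a constant. Every nonnegative $W\in C_c^\infty(\mathbb R^2\setminus 0)$ is $W_f$ for some nonnegative $f\in C_c^\infty(G)$. Choose $W\ge0$ with $W(0,1)>0$. As $(c,d)u_s=(c,cs+d)$, the substitution $c=c'/s$ gives, for $s>0$,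
$$\langle R(u_s)W,W\rangle=\frac1s\int\!\!\int W\Bigl(\frac{c'}s,c'+d\Bigr)W\Bigl(\frac{c'}s,d\Bigr)dc'\,dd\ \sim\ \frac1s\Bigl(\int W(0,d)\,dd\Bigr)^2\qquad(s\to+\infty),$$
by dominated convergence (the integrand lives on a fixed compact set of $(c',d)$). So the coefficient decays along $N$ only like $\|u_s\|^{-1}$. By the unfolding (9) below it equals $\Phi_F$ with $F=f\otimes f\ge0$ and $\psi=1$, which is the integral of the absolute value of the integrand of (2) for any $\psi$. The oscillation of $\psi$ must be used.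

**Integration by parts along $N$ alone.** Take $\psi(u_t)=e^{iat}$ with $a\ne0$, and let $\lambda^1_Y$, $\lambda^2_Y$ be the derivatives of $F(y,x)$ along $\exp(sY)y$ and $\exp(sY)x$ at $s=0$. Translating $t$ in $I_t$ (that is, $p(u_t)=t$) gives
$$I_t(\lambda^1_EF)=ia\,I_t(F)-I_1(F), \tag{4}$$
so $I_t(F)=(ia)^{-1}\bigl(I_t(\lambda^1_EF)+I_1(F)\bigr)$. The weight $t$ is still present, attached to $\lambda_E^1F$, which is no smaller than $F$. Iterating never removes it. This is where the standard approach stops.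

**A second integration by parts, in $x$.** Replace $x$ by $\exp(sH)x$ in (2) and differentiate at $s=0$. Since $u\exp(sH)=\exp(s\,\mathrm{Ad}(u)H)u$ and $\mathrm{Ad}(u_t)H=H-2tE$,
$$I_1(\lambda^1_HF)-2I_t(\lambda^1_EF)+I_1(\lambda^2_HF)=0 .$$
By itself this controls $I_t$ only on kernels of the form $\lambda^1_EF$. But these are the kernels that (4) produces. Inserting (4),
$$I_t(F)=\frac1{2ia}\,I_1\bigl(\lambda^1_HF+\lambda^2_HF+2F\bigr),$$
and the polynomial is gone. The same computation with the factor $t^{m-1}$ carried along gives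
$$I_{t^m}(F)=\frac{1}{2ia}I_{t^{m-1}}(\lambda_H^1F+\lambda_H^2F+2mF).$$
The factor on which the exchange works is $-2ia\,t=c_H$. In general it works for every $c_X$, and what remains is to show that there are enough of them. We now do this for all $G$.

## 4. The integrals $I_p(F)$: convergence, and boundedness for $p=1$

Let $P$ be the algebra of complex-valued polynomial functions on the real vector space $\mathfrak n$, viewed as functions on $N$ through the diffeomorphism $\exp:\mathfrak n\to N$, which carries Lebesgue measure to Haar measure. For $p\in P$ and $F\in\mathcal S(G\times G)$ define $I_p(F)$ by (3), so that $\Phi_F=I_1(F)$. In this section $\psi$ is any unitary character.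

**Step 1: norms on $N$ and $G$.** The purpose is to have integrable powers of $\|\cdot\|$. For $u=\exp V$ the matrix $d\tau(V)$ is nilpotent, so the entries of $\tau(u)=\exp(d\tau(V))$ are polynomials in $V$. Conversely $V=d\tau^{-1}(\log\tau(u))$ is polynomial in $\tau(u)$, as $d\tau$ is injective and $\log$ is a polynomial on unipotent matrices. Hence $1+|V|\le C\|u\|^{m_0}$ for some $C,m_0$. It follows that every $p\in P$ satisfies $|p(u)|\le C_p\|u\|^m$ for some $m$, and that
$$\int_N\|u\|^{-d}du<\infty\quad\text{for $d$ large}. \tag{5}$$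
Likewise
$$\int_G\|x\|^{-d}dx<\infty\quad\text{for $d$ large} \tag{6}$$
(cf. Wallach, *Real Reductive Groups I*, §2.A.2). To see this, use the Cartan decomposition $G=K\exp(\mathfrak a^+)K$, in which the Haar density is $O(e^{c|H|})$. In a basis of weight vectors $\tau(\exp H)$ is diagonal with entries $e^{\lambda(H)}$, so $\|\exp H\|\ge c_1\max_\lambda e^{|\lambda(H)|}$ with $c_1>0$. The weights $\lambda$ span $\mathfrak a^*$ because $d\tau$ is injective, so $\max_\lambda|\lambda(H)|\ge c'|H|$ with $c'>0$. Finally $\|k_1gk_2\|\ge\|g\|/(\|k_1\|\|k_2\|)$ and $K$ is compact. Hence $\|k_1\exp(H)k_2\|^{-d}=O(e^{-c'd|H|})$, which is integrable against $e^{c|H|}$ once $c'd>c$.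

**Step 2: absolute convergence, locally uniformly in $g$.** From $u=(uxg)g^{-1}x^{-1}$ we get $\|u\|\le\|uxg\|\|x\|\|g\|$. Since $F(y,x)=O(\|y\|^{-d}\|x\|^{-d'})$ for all $d,d'\ge 0$, if $|p(u)|\le C_p\|u\|^m$ then
$$|p(u)F(uxg,x)|=O\bigl(\|g\|^d\,\|u\|^{m-d}\,\|x\|^{d-d'}\bigr). \tag{7}$$
Choose $d$ large and then $d'$ large, and use (5) and (6).

**Step 3: $I_1(F)$ is bounded.** The bound (7) grows with $g$. For $p=1$ we need, and can get, uniformity:
$$\sup_{g\in G}|I_1(F)(g)|\le\nu(F)\quad\text{for some continuous seminorm $\nu$ on $\mathcal S(G\times G)$.} \tag{8}$$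
Since $|F(y,x)|\le\nu_0(F)\|y\|^{-d}\|x\|^{-d}$ for a continuous seminorm $\nu_0$, and by (6), it is enough to show that $\sup_{y\in G}\int_N\|uy\|^{-d}du<\infty$ for $d$ large. Fix $y$. The function $u\mapsto\|uy\|\ge\|u\|/\|y\|$ is continuous and proper on $N$, so it attains its minimum at some $u_0$. Replacing $y$ by $u_0y$ does not change the integral, since $N$ is unimodular. So we may assume $\|y\|\le\|uy\|$ for all $u\in N$. Then
$$\|u\|=\|uy\cdot y^{-1}\|\le\|uy\|\|y\|\le\|uy\|^2,$$
and $\int_N\|uy\|^{-d}du\le\int_N\|u\|^{-d/2}du$, which is finite for $d$ large and does not depend on $y$.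

**Step 4: coefficients are the case $F=f_1\otimes\overline{f_2}$.** Let $W_i=W_{f_i}$. Since $\overline{W_2(x)}=\int_N\overline{f_2(vx)}\psi(v)\,dv$ and $\psi(v)W_1(xg)=W_1(vxg)$,
$$\langle R(g)W_1,W_2\rangle=\int_{N\backslash G}\int_NW_1(vxg)\overline{f_2(vx)}\,dv\,dx=\int_GW_1(xg)\overline{f_2(x)}\,dx=\Phi_{f_1\otimes\overline{f_2}}(g). \tag{9}$$
Everything converges absolutely, because $\int_G|W_1(xg)||f_2(x)|dx\le\int_G\int_N|f_1(uxg)||f_2(x)|\,du\,dx$ is finite by Step 2. As $f_1\otimes\overline{f_2}\in\mathcal S(G\times G)$, Theorem 1 follows from Theorem 2(a).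

## 5. Height grading and weights of polynomials

The exchange of Section 3 lowers a degree. For general $N$ the right notion of degree comes from root heights.

**Reduction to $k=\mathbb R$.** If $k=\mathbb C$, replace $G$ by $\mathrm{Res}_{\mathbb C/\mathbb R}G$, which is quasi-split over $\mathbb R$ with Borel subgroup $\mathrm{Res}\,B$. The group of points, the relative simple roots and the groups $U_\alpha(k)$ are the same. So for the structural statements below we take $k=\mathbb R$.

**Definition (height grading).** Let $\Delta$ be the set of simple roots of $\mathfrak t_{\mathbb C}$ in $\mathfrak n_{\mathbb C}$, and let $\mathfrak g_{\mathbb C}=\bigoplus_{i\in\mathbb Z}\mathfrak g_i$, where $\mathfrak g_0=\mathfrak t_{\mathbb C}$ and $\mathfrak g_i$ is the sum of the root spaces for roots of height $i\neq0$. For $s\in\mathbb C^\times$ let $\delta_s$ be the automorphism of $\mathfrak g_{\mathbb C}$ equal to $s^i$ on $\mathfrak g_i$.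

Thus $\mathfrak n_{\mathbb C}=\bigoplus_{i\ge1}\mathfrak g_i$, and $[\mathfrak n_{\mathbb C},\mathfrak n_{\mathbb C}]=\bigoplus_{i\ge2}\mathfrak g_i$. As the differential of a character, $\chi$ vanishes on $\mathfrak g_i$ for $i\ge2$. By our extension it vanishes on $\mathfrak g_i$ for $i\le0$. So $\chi$ lives on $\mathfrak g_1$.

**Lemma 3.** If $\psi$ is nondegenerate, then $\chi\neq0$ on $\mathfrak g_\gamma$ for every $\gamma\in\Delta$.

*Proof.* Nondegeneracy speaks of relative roots; the lemma passes to absolute ones. Since $G$ is quasi-split, restriction to $S$ maps $\Delta$ onto the set of relative simple roots, with fibers the $\mathrm{Gal}(\mathbb C/\mathbb R)$-orbits (Borel–Tits). Let $\alpha$ be a relative simple root with fiber $O$. Relative simple roots are linearly independent, so a root $\sum n_\gamma\gamma$ restricts to $\alpha$ (respectively $2\alpha$) if and only if $n_\gamma=0$ for $\gamma\notin O$ and $\sum_{\gamma\in O}n_\gamma=1$ (respectively $2$). Hence $(\mathfrak g_\alpha)_{\mathbb C}=\bigoplus_{\gamma\in O}\mathfrak g_\gamma$,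 and $(\mathfrak g_{2\alpha})_{\mathbb C}\subset\mathfrak g_2$, where $\chi=0$. Now $\psi$ is nontrivial on $U_\alpha(k)=\exp(\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha})$, so $\chi\ne0$ on $\mathfrak g_\alpha$, hence on $\mathfrak g_\gamma$ for some $\gamma\in O$.

Let $\sigma$ be complex conjugation on $\mathfrak g_{\mathbb C}$. Because $\chi(\mathfrak n)\subset i\mathbb R$, for $Z=A+iA'$ with $A,A'\in\mathfrak n$ we have
$$\chi(\sigma Z)=\chi(A)-i\chi(A')=-\overline{\chi(Z)}.$$
So $\chi\neq0$ on $\sigma\mathfrak g_\gamma=\mathfrak g_{\sigma\gamma}$ as well. Since $O$ is a single Galois orbit, $\chi\ne0$ on $\mathfrak g_\gamma$ for all $\gamma\in O$. $\square$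

*Examples.* For $SL_2(\mathbb C)$ and $\psi(u_z)=e^{i\mathrm{Re}(az)}$, the two elements of $\Delta$ have root vectors dual to the coordinates $z$ and $\bar z$, and $\chi$ takes the values $ia/2$ and $i\bar a/2$ on them. For $SU(2,1)$, the two absolute simple roots $\gamma_1,\gamma_2$ are exchanged by $\sigma$ and both restrict to $\alpha$, while $\gamma_1+\gamma_2$ restricts to $2\alpha$.

**Definition (weight).** Each $p\in P$ extends uniquely to a complex polynomial on $\mathfrak n_{\mathbb C}$. Let $P_m$ be the space of $p\in P$ with $p(\delta_sV)=s^mp(V)$, so that a coordinate on $\mathfrak g_i$ has weight $i$. Then $P=\bigoplus_{m\ge0}P_m$ and $P_0=\mathbb C$. We set $P_m=0$ for $m<0$, $P_{\le m}=\bigoplus_{m'\le m}P_{m'}$ and $P_+=\bigoplus_{m\ge1}P_m$.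

For $SL_3(\mathbb R)$ and $V=aE_{12}+bE_{23}+cE_{13}$, the coordinates $a,b$ have weight $1$ and $c$ has weight $2$. So $P_2$ is spanned by $a^2,ab,b^2,c$.

Note that $P_+$ is the ideal of polynomials vanishing at $V=0$, and $P_+^2$ consists of those with neither constant nor linear terms. Three weight computations follow.

**(W1) Derivatives along $N$ lower the weight.** For $Z\in\mathfrak n$ put $(\lambda_Zp)(u)=\frac d{dt}\big|_0p(\exp(tZ)u)$, and extend this $\mathbb C$-linearly to $Z\in\mathfrak n_{\mathbb C}$. With the Baker–Campbell–Hausdorff product $*$, $(\lambda_Zp)(V)=\frac d{dt}|_0p(tZ*V)$, which is again polynomial in $V$. Since $\delta_s$ is an automorphism for $*$, for $Z\in\mathfrak g_i$ and $p\in P_m$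
$$(\lambda_Zp)(\delta_sV)=\tfrac d{dt}\big|_0\,p\bigl(\delta_s(t\,\delta_s^{-1}Z*V)\bigr)=s^m\,\tfrac d{dt}\big|_0\,p(ts^{-i}Z*V)=s^{m-i}(\lambda_Zp)(V).$$
So $\lambda_ZP_m\subset P_{m-i}$.

**(W2) Coefficients of $\mathrm{Ad}(u)X$.** Let $(e_l)$ be a basis of $\mathfrak g_{\mathbb C}$ with $e_l\in\mathfrak g_{d_l}$. For $X\in\mathfrak g_{-j}$ write $\mathrm{Ad}(u)X=\sum_lc_l(u)e_l$. From
$$e^{\mathrm{ad}(\delta_sV)}X=\delta_s\,e^{\mathrm{ad}V}\delta_s^{-1}X=s^j\,\delta_s\,e^{\mathrm{ad}V}X$$
we read off $c_l(\delta_sV)=s^{j+d_l}c_l(V)$, that is, $c_l\in P_{d_l+j}$.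

**(W3) The $c_X$.** For $X\in\mathfrak g_{-j}$ with $j\ge0$, $c_X=\sum_{d_l\ge1}\chi(e_l)c_l$. Only $d_l=1$ contributes, so $c_X\in P_{j+1}$. In Section 1, $c_H=-2ia\,t\in P_1$ and $c_{E^-}=-ia\,t^2\in P_2$.

## 6. Translating $x$, translating $u$, and lowering the weight

For $Y\in\mathfrak g$ put
$$(\lambda^1_YF)(y,x)=\tfrac d{dt}\big|_0F(\exp(tY)y,x),\qquad(\lambda^2_YF)(y,x)=\tfrac d{dt}\big|_0F(y,\exp(tY)x),$$
extended $\mathbb C$-linearly to $Y\in\mathfrak g_{\mathbb C}$. These are continuous operators on $\mathcal S(G\times G)$.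

**Step A: translation in $x$.** This produces the coefficients of $\mathrm{Ad}(u)X$. For $X\in\mathfrak g_{\mathbb C}$ and $p\in P$, with $\mathrm{Ad}(u)X=\sum_lc_l(u)e_l$,
$$\sum_lI_{pc_l}(\lambda^1_{e_l}F)+I_p(\lambda^2_XF)=0. \tag{10}$$
*Proof.* Every term is linear in $X$, so let $X\in\mathfrak g$. Fix $u,g$. By invariance of $dx$, the integral $\int_GF(u\exp(tX)xg,\exp(tX)x)\,dx$ does not depend on $t$. Since $u\exp((t+s)X)=\exp(s\,\mathrm{Ad}(u)X)\,u\exp(tX)$, the $t$-derivative of the integrand is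
$$\bigl[\lambda^1_{\mathrm{Ad}(u)X}F+\lambda^2_XF\bigr](u\exp(tX)xg,\exp(tX)x).$$
For $|t|\le1$ this is $O(\|\exp(tX)x\|^{-d})=O(\|x\|^{-d})$ for every $d$, with constants depending on $u$. So we may differentiate under the integral, and at $t=0$
$$\int_G\Bigl[\sum_lc_l(u)\lambda^1_{e_l}F+\lambda^2_XF\Bigr](uxg,x)\,dx=0 .$$
Multiply by $p(u)\psi(u)^{-1}$ and integrate over $N$. Each term is absolutely integrable over $N\times G$ by (7). $\square$

**Step B: translation in $u$.** This is where $\psi$ enters. For $Z\in\mathfrak n_{\mathbb C}$ and $p\in P$,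
$$I_p(\lambda^1_ZF)=\chi(Z)I_p(F)-I_{\lambda_Zp}(F). \tag{11}$$
*Proof.* By linearity let $Z\in\mathfrak n$. Fix $x,g$ and put $\varphi(u)=p(u)F(uxg,x)\psi(u)^{-1}$. Then $\int_N\varphi(\exp(tZ)u)\,du$ does not depend on $t$. The $t$-derivative of the integrand is the function
$$u\longmapsto\bigl[(\lambda_Zp)(u)F(uxg,x)+p(u)(\lambda^1_ZF)(uxg,x)-\chi(Z)p(u)F(uxg,x)\bigr]\psi(u)^{-1}$$
evaluated at $\exp(tZ)u$. By (7) and $\|\exp(tZ)u\|\ge\|u\|/\|\exp(tZ)\|$ it is $O_{x,g}(\|u\|^{-d})$ for every $d$, uniformly for $|t|\le1$. So the integral over $N$ of the displayed function vanishes. Integrate over $x$. $\square$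

**Step C: inserting (11) into (10).** This is the exchange. Let $X\in\mathfrak g_{-j}$, $j\ge0$, and $p\in P_m$. The terms of (10) with $d_l\ge1$ have $e_l\in\mathfrak n_{\mathbb C}$, and (11) with $pc_l$ in place of $p$ turns them into $\chi(e_l)I_{pc_l}(F)-I_{\lambda_{e_l}(pc_l)}(F)$. The first parts add up to $I_{pc_X}(F)$ by (W3). Hence
$$I_{p\,c_X}(F)=-\sum_{d_l\le0}I_{pc_l}(\lambda^1_{e_l}F)+\sum_{d_l\ge1}I_{\lambda_{e_l}(pc_l)}(F)-I_p(\lambda^2_XF). \tag{12}$$
Here $pc_X\in P_{m+j+1}$. On the right every polynomial has weight at most $m+j$: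

- $pc_l\in P_{m+j+d_l}$ with $d_l\le0$, by (W2);
- $\lambda_{e_l}(pc_l)\in P_{(m+j+d_l)-d_l}=P_{m+j}$, by (W1) and (W2);
- $p\in P_m$.

So under the integral a factor $c_X$ costs derivatives of $F$ but lowers the weight. The identity holds for every $\psi$. Nondegeneracy decides whether every polynomial without constant term is a combination of products $pc_X$.

## 7. The regular nilpotent $e_-$ and the ideal generated by the $c_X$

**Proposition 4.** If $\psi$ is nondegenerate, the ideal $J\subset P$ generated by all $c_X$ with $X\in\mathfrak g_{-j}$, $j\ge0$, equals $P_+$. Consequently $P_m=\sum_{j\ge0}\sum_{X\in\mathfrak g_{-j}}P_{m-j-1}\,c_X$ for $m\ge1$.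

*Proof.* By (W3), $J\subset P_+$.

**Step 1: linear parts.** For $X\in\mathfrak g_{-j}$, $j\ge0$,
$$c_X(V)=\chi(e^{\mathrm{ad}V}X)=\chi(X)+\chi([V,X])+\tfrac12\chi([V,[V,X]])+\cdots,\qquad\chi(X)=0.$$
So $c_X\equiv\ell_X\pmod{P_+^2}$ with $\ell_X(V)=\chi([V,X])$.

**Step 2: the $\ell_X$ span $\mathfrak n_{\mathbb C}^*$.** Because $\chi$ lives on $\mathfrak g_1$, for $X\in\mathfrak g_{1-i}$ the form $\ell_X$ depends only on the component of $V$ in $\mathfrak g_i$. So it suffices to show, for each $i\ge1$: if $Z\in\mathfrak g_i$ and $\chi([Z,X])=0$ for all $X\in\mathfrak g_{1-i}$, then $Z=0$.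

Let $\langle\,,\rangle$ be a nondegenerate invariant symmetric form on the reductive Lie algebra $\mathfrak g_{\mathbb C}$. Invariance under $\mathfrak t_{\mathbb C}$ makes root spaces (and $\mathfrak t_{\mathbb C}$) orthogonal unless their roots add to $0$, so $\mathfrak g_a$ and $\mathfrak g_{-a}$ are paired perfectly. Hence there is $e_-\in\mathfrak g_{-1}$ with $\chi=\langle e_-,\cdot\rangle$ on $\mathfrak g_1$. Write $e_-=\sum_{\gamma\in\Delta}c_\gamma e_{-\gamma}$ with $0\neq e_{-\gamma}\in\mathfrak g_{-\gamma}$. By Lemma 3 all $c_\gamma\ne0$. Now for all $X\in\mathfrak g_{1-i}$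
$$0=\chi([Z,X])=\langle e_-,[Z,X]\rangle=\langle[e_-,Z],X\rangle .$$
Since $[e_-,Z]\in\mathfrak g_{i-1}$, which pairs perfectly with $\mathfrak g_{1-i}$, we get $[e_-,Z]=0$.

**Step 3: $\mathrm{ad}(e_-)$ is injective on $\mathfrak n_{\mathbb C}$.** Let $h=2\rho^\vee$ be the sum of the positive coroots, and write $h=\sum_{\gamma\in\Delta}a_\gamma\gamma^\vee$. Then $\gamma(h)=2$ for $\gamma\in\Delta$, so $\mathrm{ad}\,h=2i$ on $\mathfrak g_i$. For $0\ne e_\gamma\in\mathfrak g_\gamma$ the bracket $[e_\gamma,e_{-\gamma}]$ is a nonzero multiple of $\gamma^\vee$, and $[\mathfrak g_\gamma,\mathfrak g_{-\gamma'}]=0$ for $\gamma\ne\gamma'$ in $\Delta$. As all $c_\gamma\neq0$, we can choose $b_\gamma\in\mathbb C$ such that $e_+=\sum b_\gamma e_\gamma$ satisfies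
$$[e_+,e_-]=\sum_\gamma b_\gamma c_\gamma[e_\gamma,e_{-\gamma}]=h .$$
Also $[h,e_\pm]=\pm2e_\pm$. So $(e_+,h,e_-)$ is an $\mathfrak{sl}_2$-triple acting on $\mathfrak g_{\mathbb C}$. In a finite-dimensional $\mathfrak{sl}_2$-module, vectors killed by the lowering operator have only weights $\le0$, as one sees on each irreducible summand. Our $Z$ has weight $2i>0$ and is killed by $e_-$, so $Z=0$.

**Step 4: from linear parts to the ideal.** By Step 2 every linear form on $\mathfrak n_{\mathbb C}$ is congruent modulo $P_+^2$ to an element of $J$, so $P_+=J+P_+^2$. The ideal $J$ is generated by homogeneous elements. Taking the part of weight $m\ge1$,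
$$P_m=J_m+\sum_{a+b=m,\;a,b\ge1}P_aP_b .$$
For $m=1$ the sum is empty and $P_1=J_1$. If $P_a\subset J$ for $1\le a<m$, then $P_m\subset J$. By induction $P_+=J$. The last assertion is the weight-$m$ part of this equality, since $c_X$ has weight $j+1$. $\square$

*Example: $SL_3(\mathbb R)$.* Let $\chi(V)=i(\mu a+\nu b)$ for $V=aE_{12}+bE_{23}+cE_{13}$. For $X=\mathrm{diag}(h_1,h_2,h_3)$ of trace $0$,
$$\ell_X=i\bigl(\mu(h_2-h_1)a+\nu(h_3-h_2)b\bigr);$$
moreover $\ell_{E_{21}}=-i\nu c$ and $\ell_{E_{32}}=i\mu c$. A full polynomial is $c_{E_{32}}=i\bigl(\mu(c+\tfrac12ab)-\nu b^2\bigr)$, of weight $2$ as it should be. If $\mu\nu\ne0$, the linear parts give $a,b,c$. If $\nu=0\neq\mu$, the weight-one part of $J$ is spanned by $a$, so $b\notin J$ and the proposition fails.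

**Corollary 5.** Let $\psi$ be nondegenerate. For each $p\in P$ there is a finite linear combination $D_p$ of products of operators $\lambda^1_Y,\lambda^2_Y$ $(Y\in\mathfrak g_{\mathbb C})$, that is, an element of $U(\mathfrak g_{\mathbb C})\otimes U(\mathfrak g_{\mathbb C})$ acting through $\lambda^1,\lambda^2$, with
$$I_p(F)=I_1(D_pF)\qquad\text{for all }F\in\mathcal S(G\times G). \tag{13}$$

*Proof.* Induction on $m$ for $p\in P_{\le m}$. If $m=0$, $p$ is a constant. Let $m\ge1$. By Proposition 4 the weight-$m$ component of $p$ is a finite sum of terms $p'c_X$ with $X\in\mathfrak g_{-j}$, $j\ge0$, $p'\in P_{m-j-1}$. By (12), $I_{p'c_X}(F)$ is a finite sum of terms $I_{p''}(DF)$ with $p''\in P_{\le m-1}$ and $D$ a scalar multiple of $1$, $\lambda^1_{e_l}$ or $\lambda^2_X$. The induction hypothesis gives $I_{p''}(DF)=I_1(D_{p''}DF)$. The remaining components of $p$ lie in $P_{\le m-1}$. $\square$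

## 8. Rapid decay of $\Phi_F$ and of its derivatives

We prove Theorem 2(a), hence Theorem 1. Assume that $\psi$ is nondegenerate.

**Step 1: an algebra of multipliers.** We collect the polynomial factors to be absorbed. Let $A$ be the algebra of functions on $G$ generated by the entries of $\tau(g)$ and $\tau(g^{-1})$ and their complex conjugates. Elements of $A$ are bounded by powers of $\|g\|$. Since $\frac d{dt}|_0\tau(\exp(tY)g)=d\tau(Y)\tau(g)$, and similarly on the right and for inverses, $A$ is stable under left and right invariant derivatives. By the Leibniz rule, multiplication by $b(y)a(x)$ with $a,b\in A$ is a continuous operator on $\mathcal S(G\times G)$. By Section 4, Step 1, $A|_N\subset P$.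

**Step 2: regular functions of $g=x^{-1}u^{-1}(uxg)$.** We have
$$\tau(g)_{ij}=\sum_{k,l}\tau(x^{-1})_{ik}\,\tau(u^{-1})_{kl}\,\tau(uxg)_{lj},\qquad\tau(g^{-1})_{ij}=\sum_{k,l}\tau((uxg)^{-1})_{ik}\,\tau(u)_{kl}\,\tau(x)_{lj}.$$
Finite sums $\sum_ia_i(x)p_i(u)b_i(uxg)$ with $a_i,b_i\in A$, $p_i\in P$ are closed under addition, multiplication and complex conjugation. So every $q\in A$ can be written
$$q(g)=\sum_ia_i(x)\,p_i(u)\,b_i(uxg)\qquad\text{identically in }(u,x,g).$$

**Step 3: decay of $\Phi_F$ itself.** Multiply (2) by $q(g)$ and apply Corollary 5: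
$$q\cdot\Phi_F=\sum_iI_{p_i}\bigl((b_i\otimes a_i)F\bigr)=I_1\Bigl(\sum_iD_{p_i}\bigl((b_i\otimes a_i)F\bigr)\Bigr).$$
The kernel in the last integral depends continuously on $F\in\mathcal S(G\times G)$, so by (8) the function $q\Phi_F$ is bounded by a continuous seminorm of $F$. Take
$$q(g)=n^{2r}\sum_{i,j}\bigl(|\tau(g)_{ij}|^{2r}+|\tau(g^{-1})_{ij}|^{2r}\bigr)\in A,\qquad q(g)\ge\|g\|^{2r}.$$
Thus for each integer $r\ge1$ there is a continuous seminorm $\nu_r$ on $\mathcal S(G\times G)$ with
$$\sup_g\|g\|^{2r}|\Phi_F(g)|\le\nu_r(F). \tag{14}$$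

**Step 4: derivatives of $\Phi_F$ are again of the form $\Phi_{F'}$.** Let $R^1(Y)F$ and $R^2(Y)F$ be the derivatives at $t=0$ of $F(y\exp(tY),x)$ and $F(y,x\exp(tY))$. By (7), applied to $R^1(Y)F$ and locally uniform in $g$, we may differentiate under the integral: $R(Y)\Phi_F=\Phi_{R^1(Y)F}$ for $Y\in\mathfrak g$. The right side is continuous in $g$, again by (7) and dominated convergence. Iterating, all iterated derivatives of $\Phi_F$ along left-invariant vector fields exist and are continuous, so $\Phi_F\in C^\infty(G)$. Next, substituting $x\mapsto xh$ ($G$ is unimodular),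
$$\Phi_F(h^{-1}g)=\int_G\int_NF(uxg,xh)\,\psi(u)^{-1}du\,dx .$$
With $h=\exp(tX)$ the $t$-derivative of the integrand is dominated as in (7), since $\|x\exp(tX)\|\ge\|x\|/\|\exp(tX)\|$, and we obtain $L(X)\Phi_F=\Phi_{R^2(X)F}$. So for $X,Y\in U(\mathfrak g)$
$$L(X)R(Y)\Phi_F=\Phi_{F'},\qquad F'=R^2(X)R^1(Y)F,$$
and $F'\in\mathcal S(G\times G)$ depends continuously on $F$. Applying (14) to $F'$ shows that $\Phi_F\in\mathcal S(G)$ and that $F\mapsto\Phi_F$ is continuous. It is linear by definition.

The map $(f_1,f_2)\mapsto f_1\otimes\overline{f_2}$ from $\mathcal S(G)\times\mathcal S(G)$ to $\mathcal S(G\times G)$ is continuous. With (9) this gives the joint continuity in Theorem 2(a), and Theorem 1. $\blacksquare$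

## 9. Degenerate characters: a polynomial lower bound along $U_\alpha$

We prove Theorem 2(b). It extends to all $G$ the computation with $\psi=1$ on $SL_2(\mathbb R)$ in Section 3: we make the integrand nonnegative and then bound the integral from below on a small set. Let $\psi|_{U_\alpha(k)}=1$.

**Step 1: a test function adapted to $\alpha$.** Let $Q=LV\supset B$ be the standard parabolic subgroup with Levi subgroup $L\supset T$ and $L\cap N=U_\alpha$. Let $\bar V$ and $\bar B=T\bar N$ be the opposites of $V$ and $B$, and put $\bar B_L=\bar B\cap L$. Then $N=VU_\alpha$ and $\bar B=\bar B_L\bar V$, and the product maps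
$$N\times\bar B\to G,\qquad V\times L\times\bar V\to G,\qquad U_\alpha\times\bar B_L\to L$$
are open embeddings. Choose nonnegative $\beta\in C_c^\infty(\bar B_L(k))$ and $h\in C_c^\infty(\bar V(k))$, both positive at $1$, and $\eta\in C_c^\infty(N)$ with $\int_N\eta=1$. Define $f\in C_c^\infty(G)\subset\mathcal S(G)$ by
$$f(nb\bar v)=\eta(n)\psi(n)\beta(b)h(\bar v)\quad\text{on }N\bar B_L\bar V,\qquad f=0\text{ elsewhere},$$
and let $W=W_f$. Then
$$W(nb\bar v)=\int_N\eta(un)\,\psi(un)\psi(u)^{-1}du\;\beta(b)h(\bar v)=\psi(n)\beta(b)h(\bar v),$$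
and $W=0$ off $N\bar B=VU_\alpha\bar B_L\bar V\subset VL\bar V$. Define $w$ on $L$ by $w(u_\alpha b)=\beta(b)$ on $U_\alpha\bar B_L$ and $w=0$ off this set. Since $\psi(v'u_\alpha)=\psi(v')$, and since $v'l\bar v\in N\bar B$ only if $l\in U_\alpha\bar B_L$,
$$W(v'l\bar v)=\psi(v')\,w(l)\,h(\bar v)\qquad(v'\in V,\ l\in L,\ \bar v\in\bar V),\qquad w\ge0. \tag{15}$$

**Step 2: positivity of the integrand.** Let $g\in U_\alpha(k)$ and $F_g(x)=W(xg)\overline{W(x)}$, a left $N$-invariant function. If $x\notin VL\bar V$, then $W(x)=0$. If $x=v'l\bar v$, then $xg=v'\,(lg)\,(g^{-1}\bar vg)$ with $lg\in L$ and $g^{-1}\bar vg\in\bar V$, because $g\in L$ normalizes $\bar V$. By (15),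
$$F_g(x)=w(lg)\,h(g^{-1}\bar vg)\,w(l)\,h(\bar v)\ge0 .$$
So $F_g\ge0$ on $G$. This step uses the triviality of $\psi$ on $U_\alpha$: no phase is left over.

**Step 3: from $N\backslash G$ to a compact subset of $G$.** Since $W(1)=\beta(1)h(1)>0$, there is a relatively compact neighborhood $\omega$ of $1$ with $|W|\ge c_0>0$ on $\omega$. Let $\Omega=\overline\omega$. If $n_0x\in\Omega$, then $nx\in\Omega$ implies $nn_0^{-1}\in N\cap\Omega\Omega^{-1}$. Hence $\mathrm{vol}\{n\in N:nx\in\Omega\}\le C_1:=\mathrm{vol}(N\cap\Omega\Omega^{-1})$ for every $x$. As $F_g\ge0$ is left $N$-invariant,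
$$\int_\Omega F_g(x)\,dx=\int_{N\backslash G}F_g(x)\,\mathrm{vol}\{n:nx\in\Omega\}\,dx\le C_1\,\langle R(g)W,W\rangle .$$

**Step 4: a set on which $F_g$ is bounded below.** If $x\in\omega$ and $g^{-1}xg\in\omega$, then, as $g\in N$,
$$|W(xg)|=|W(g\cdot g^{-1}xg)|=|W(g^{-1}xg)|\ge c_0,$$
so $F_g(x)=|W(xg)||W(x)|\ge c_0^2$. We look for such $x=\exp Y$. Since $d\tau(\mathrm{Ad}(g^{-1})Y)=\tau(g)^{-1}d\tau(Y)\tau(g)$ and $d\tau$ is injective, $|\mathrm{Ad}(g^{-1})Y|\le C\|g\|^2|Y|$ with some $C\ge1$. Choose $r_0>0$ such that $\exp$ is a diffeomorphism from a neighborhood of the closed ball of radius $r_0$ in $\mathfrak g$ onto its image and maps this ball into $\omega$. Put $r=r_0/C$. If $|Y|\le r\|g\|^{-2}$, then $|Y|\le r_0$ and $|\mathrm{Ad}(g^{-1})Y|\le r_0$, so $\exp Y$ and $g^{-1}(\exp Y)g=\exp(\mathrm{Ad}(g^{-1})Y)$ both lie in $\omega$. These $x=\exp Y$ form a set of volume at least $c_1\|g\|^{-2\dim_{\mathbb R}\mathfrak g}$ with $c_1>0$. With Step 3,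
$$\langle R(g)W,W\rangle\ \ge\ C_1^{-1}c_0^2c_1\,\|g\|^{-2\dim_{\mathbb R}\mathfrak g}\qquad\text{for all }g\in U_\alpha(k),$$
which is the asserted bound with $M=2\dim_{\mathbb R}\mathfrak g$.

**Step 5: the coefficient is not Schwartz.** By Section 4, Step 1, $1+|V|\le C'\|\exp V\|^{m_0}$ on $N$ for a constant $C'$, so $\|g\|$ is unbounded on $U_\alpha(k)=\exp(\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha})$. A function in $\mathcal S(G)$ is $O(\|g\|^{-M-1})$, which contradicts the lower bound $c\|g\|^{-M}$ along $U_\alpha(k)$. $\blacksquare$
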